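# Weak degeneracy of locally sparse graphs: a $\sqrt d$ saving below the maximum degree

## 1. The bound $\mathsf{wd}(G)\le d-10^{-8}\,\eta\sqrt{\varepsilon}\,\sqrt d$

All graphs are finite and simple, $N(v)$ is the open neighbourhood of $v$, $\Delta(G)$ is the maximum degree, and $\mathbb N=\{0,1,2,\dots\}$. The parameter $\mathsf{wd}(G)$, the weak degeneracy, is defined right after the statements.

**Theorem 1.** For all $\varepsilon,\eta\in(0,1]$ there is $d_0=d_0(\varepsilon,\eta)$ such that the following holds for $d\ge d_0$. Let $G$ be a graph with $\Delta(G)\le d$ such that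

> $(*)$ every vertex $v$ has at most $(1-\eta)d$ neighbours $u$ with $|N(u)\cap N(v)|>(1-\varepsilon)d$.

Then $\mathsf{wd}(G)\le d-10^{-8}\,\eta\sqrt{\varepsilon}\,\sqrt d$.

**Corollary 2.** For every $k\ge1$ there is $d_0$ such that every graph $G$ of maximum degree $d\ge d_0$ without a $k$-clique satisfies $\mathsf{wd}(G)\le d-c_k\sqrt d$, where $c_k=\frac{1}{4\cdot 10^{8}\sqrt{k}}$.

**Corollary 3.** For every $\sigma\in(0,1]$ there is $d_0$ such that if $d\ge d_0$, $\Delta(G)\le d$, and every neighbourhood $N(v)$ spans at most $(1-\sigma)d^2/2$ edges, then $\mathsf{wd}(G)\le d-10^{-8}(\sigma/2)^{3/2}\sqrt d$.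

Corollary 2 proves a conjecture from Anton Bernshteyn and Eugene Lee, "Weak degeneracy of graphs", arXiv:2111.05908 (2021): for each $k\ge1$ there exist $c>0$ and $d_0$ such that every graph $G$ of maximum degree $d\ge d_0$ without a $k$-clique has $\mathsf{wd}(G)\le d-c\sqrt d$. Now we unpack the words.

**Definition (the two operations).** Let $G$ be a graph and $f\colon V(G)\to\mathbb N$.

- $\textsc{Delete}(G,f,u)$, for $u\in V(G)$, outputs $(G-u,f')$, where $f'(v)=f(v)-1$ if $uv\in E(G)$ and $f'(v)=f(v)$ otherwise. It is legal if $f'(v)\ge0$ for all $v$.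
- $\textsc{DelSave}(G,f,u,w)$, for an edge $uw$, outputs $(G-u,f')$, where $f'(v)=f(v)-1$ if $uv\in E(G)$ and $v\ne w$, and $f'(v)=f(v)$ otherwise. It is legal if $f(u)>f(w)$ and $f'(v)\ge0$ for all $v$.

**Definition (weak degeneracy).** $G$ is weakly $f$-degenerate if, starting from $(G,f)$, some sequence of legal operations removes every vertex. It is weakly $d$-degenerate if this holds for the constant function $f\equiv d$, and $\mathsf{wd}(G)$ is the least such $d$.

Think of $f(v)$ as the money that $v$ holds. When a vertex disappears, each of its neighbours pays one unit, and nobody may go into debt. A vertex $u$ that disappears may exempt one neighbour $w$ from paying, but only if $u$ is strictly richer than $w$ at that moment. We say that $u$ *saves* $w$.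

If $\Delta(G)\le d$, everybody can start with $d$ units, since nobody ever pays more than its degree; so $\mathsf{wd}(G)\le d$. The theorem says that everybody can start with about $\sqrt d$ units less, up to a constant factor, provided each vertex has a positive proportion of neighbours (out of $d$) which are not almost twins of it. Three known facts give the context:

- (i) for each $k$ there are $c>0$ and $d_0$ such that every graph of maximum degree $d\ge d_0$ with $\chi(G)\le k$ has $\mathsf{wd}(G)\le d-c\sqrt d$;
- (ii) there are $c>0$ and $d_0$ such that every graph of maximum degree $d\ge d_0$ and girth at least $5$ has $\mathsf{wd}(G)\le d-c\sqrt d$;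
- (iii) $\mathsf{wd}(K_{d,d})>d-\sqrt{2d}-1$ for $d\ge2$.

By (iii) the order $\sqrt d$ cannot be improved in Theorem 1 or in Corollary 3, nor in Corollary 2 for any $k\ge3$: the graph $K_{d,d}$ is triangle-free, and its neighbourhoods span no edges.

Some examples for $(*)$. In $K_{d,d}$ adjacent vertices have no common neighbour, so $(*)$ holds with $\varepsilon=\eta=1$. In $K_{d+1}$ each vertex has $d$ neighbours of codegree $d-1$, so for fixed $\varepsilon,\eta$ and $d>1/\varepsilon$ condition $(*)$ fails. In between, let $d=2a$ and let $G$ have vertex set $\{0,\dots,a\}^2$, two vertices being adjacent if they differ in exactly one coordinate. Then $G$ is $d$-regular, and adjacent vertices have $a-1<d/2$ common neighbours. So $(*)$ holds with $\varepsilon=\frac12$, $\eta=1$, although $G$ contains cliques on $\frac d2+1$ vertices.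

## 2. Deletions and saves on $K_n$, $C_4$ and $K_{3,3}$

*Complete graphs.* Start on $K_n$ with a constant function. No vertex is richer than another, so the first operation is a $\textsc{Delete}$, and it leaves $K_{n-1}$ with a constant function again, one unit lower. Starting with $n-2$ we arrive at $K_2$ with $f\equiv0$, where nothing is legal. Smaller constants get stuck earlier. So $\mathsf{wd}(K_n)=n-1$: for $K_{d+1}$ there is no saving at all, and some hypothesis is needed.

*The 4-cycle.* Take $C_4$ with vertices $a,b,c,e$ in cyclic order and $f\equiv1$. By symmetry the first operation is $\textsc{Delete}$ of $a$; now $f(b)=f(e)=0$ and $f(c)=1$. Removing $c$ makes $b$ or $e$ negative, since $c$ can exempt only one of them. Removing $b$ must be a $\textsc{Delete}$ (as $0\not>1$), and leaves the edge $ce$ with values $0,0$: stuck. Removing $e$ is symmetric. So $\mathsf{wd}(C_4)=2$.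

*The first real saving.* Take $K_{3,3}$ with sides $\{a_1,a_2,a_3\}$, $\{b_1,b_2,b_3\}$ and $f\equiv2$. Delete $a_1$: now all $b_j$ have $1$. Remove $a_2$ saving $b_1$ (legal, $2>1$): the values of $b_1,b_2,b_3$ are $1,0,0$. Delete $b_2$ and $b_3$: $a_3$ drops to $0$. Delete $a_3$: $b_1$ drops to $0$. Delete $b_1$. So $\mathsf{wd}(K_{3,3})\le2$.

It equals $2$, by a count. Let $\ell(v)$ be the value of $v$ when $v$ is removed. Each edge disappears once, and then costs its surviving end one unit unless that end is saved. Hence $\sum f(v)=\sum\ell(v)+|E|-\#\text{saves}$. A vertex $u$ that saves has $\ell(u)>f(w)\ge0$, so $\sum\ell(v)\ge\#\text{saves}$, and $|E|\le\sum f(v)$. For $K_{3,3}$ with $f\equiv1$ this reads $9\le6$, which is false.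

## 3. From $(*)$ to clique-free graphs and to sparse neighbourhoods

This section deduces both corollaries from Theorem 1. For a vertex $w$ let $\Sigma=\Sigma(w)$ be the set of $u\in N(w)$ with $|N(u)\cap N(w)|>(1-\varepsilon)d$. Condition $(*)$ says $|\Sigma(w)|\le(1-\eta)d$ for all $w$.

**Proof of Corollary 2.** The purpose is to build a clique greedily inside a large $\Sigma$. For $k\le2$, a graph without a $k$-clique has no edges (or no vertices), so it cannot have maximum degree $d\ge1$, and the claim is vacuous with $d_0=1$. Let $k\ge3$, $\varepsilon=\frac1{2(k-2)}$ and $\eta=\frac12$. If $u\in\Sigma$, then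
$$|\Sigma\setminus N(u)|\le|N(w)\setminus N(u)|<d-(1-\varepsilon)d=\varepsilon d .$$
Suppose $|\Sigma|\ge(k-2)\varepsilon d$. Put $v_1=w$, pick $v_2\in\Sigma$, and successively pick $v_{j+1}\in\Sigma\cap N(v_2)\cap\dots\cap N(v_j)$ for $2\le j\le k-1$. This set has more than $|\Sigma|-(j-1)\varepsilon d\ge0$ elements, because $j-1\le k-2$. The vertices $v_1,\dots,v_k$ form a $k$-clique, a contradiction. So $|\Sigma|<(k-2)\varepsilon d=d/2=(1-\eta)d$, and $(*)$ holds. Theorem 1 gives a saving of $10^{-8}\cdot\frac12\cdot\frac{1}{\sqrt{2(k-2)}}\sqrt d$, which is at least $\frac{1}{4\cdot10^8\sqrt k}\sqrt d$ since $2\sqrt k\ge\sqrt{2(k-2)}$. $\square$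

**Proof of Corollary 3.** The purpose is to bound $|\Sigma|$ by counting edges in $N(w)$. Put $\varepsilon=\eta=\sigma/2$. Then
$$|\Sigma|(1-\varepsilon)d\le\sum_{u\in N(w)}|N(u)\cap N(w)|=2e(G[N(w)])\le(1-\sigma)d^2 .$$
So $|\Sigma|\le\frac{1-\sigma}{1-\sigma/2}d\le(1-\sigma/2)d$, the last step because $(1-\sigma/2)^2\ge1-\sigma$. Thus $(*)$ holds, and $\eta\sqrt\varepsilon=(\sigma/2)^{3/2}$. $\square$

## 4. A saving strategy for $K_{d,d}$

We generalize the play on $K_{3,3}$, since it shows the shape of the removal order that we want in every graph. Let $t\ge1$ with $t^2+2t\le d$. Claim: $\mathsf{wd}(K_{d,d})\le d-t$.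

Let the sides be $P$ and $P'$, start with $f\equiv d-t$, fix $R\subseteq P'$ with $|R|=t$, and split $P=P_1\cup P_2\cup P_3\cup P_4$ into sets of sizes $t$, $t^2$, $d-2t-t^2$, $t$. Remove, in this order:

1. $P_1$ by $\textsc{Delete}$;
2. $P_2$ by $\textsc{DelSave}$, so that each $w\in R$ is saved exactly $t$ times;
3. $P_3$, then $P'\setminus R$, then $P_4$, then $R$, all by $\textsc{Delete}$.

The saves are legal: a vertex of $P_2$ still holds $d-t$, while $w\in R$ has seen at least $t$ removals and at most $t-1$ saves so far, so it holds at most $d-t-1$. When $P_1\cup P_2\cup P_3$ is gone ($d-t$ vertices), vertices of $P'\setminus R$ hold $0$ and vertices of $R$ hold $t$. Deleting $P'\setminus R$ brings $P_4$ from $d-t$ down to $0$; deleting $P_4$ brings $R$ from $t$ down to $0$. Nobody goes negative.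

So a small reserve $R$ gets $t$ saves per vertex and is removed last, and every other vertex has $t$ neighbours which outlive it. Indeed, in any $d$-regular graph that starts with $f\equiv d-t$, while $v$ is present,
$$f(v)=(\text{number of remaining neighbours of }v)-t+(\text{number of saves of }v). \tag{1}$$
A vertex that is never saved is safe if at least $t$ of its neighbours outlive it. A vertex that has been saved $t$ times is safe from then on.

## 5. Random orders and two ways in which they fail

In $K_{d,d}$ one side stayed rich while the other was drained. In a general $d$-regular graph the sensible first attempt is to create differences by chance. Delete a random set $S$ first. As long as there are no saves,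
$$f(u)-f(w)=|N(w)\cap S|-|N(u)\cap S| .$$
If $N(u)$ and $N(w)$ differ in a positive fraction of their elements, this difference typically has order $\sqrt d$, and $u$ is the richer one with probability bounded away from $0$. So a typical $w$ should have a positive fraction of richer neighbours, from which it can receive $t\approx c\sqrt d$ saves. Then pick a random sparse set $R$ of such vertices $w$, and hope that every vertex has at least $t$ neighbours in $R$.

This stops working on $K_{d,d}$ itself. With sides $P,P'$, put $\Lambda=|P\cap S|-|P'\cap S|$. After the deletion of $S$, a vertex of $P$ is richer than a vertex of $P'$ by exactly $\Lambda$. Two things go wrong.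

First, whatever $S$ is, only one side can be saved at this moment: if $\Lambda>0$ then no vertex of $P$ has a richer neighbour. So we must not require that every vertex has neighbours which can be saved.

Second, $t-1$ earlier saves and the removals in the meantime eat into the difference, so we need a margin $|\Lambda|\ge x_0\sqrt d$ for some constant $x_0$. But if $S$ contains each vertex independently with a fixed probability $q\in(0,1)$, then by the central limit theorem $\Lambda/\sqrt d$ tends in distribution to a centred normal law with variance $2q(1-q)$. So $P(|\Lambda|<x_0\sqrt d)$ tends to a positive constant. The Local Lemma tolerates bad events of probability about one over the number of events they interact with. Here that number is a power of $d$, and a bad event of constant probability is out of reach. Nor does the failure average out: all vertices on one side of $K_{d,d}$ have the same neighbourhood, hence fail together.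

The proof uses the following replacements.

- *Activation instead of direct contact with $R$.* Let $L$ be the set of vertices with many richer neighbours of the right kind. A vertex with many neighbours in $L$ is fine, since it gets $t$ neighbours in $R\subseteq L$. A vertex with $t$ neighbours that are already fine is fine as well: remove it before them. In $K_{d,d}$, if all candidates on one side are in $L$, the other side is activated first, and then the first side.
- *An extremal $S$ instead of a random one.* Choose $S$ to maximize a potential that counts pairs $(u,w)$ in which $u$ is richer than $w$. If some region is never activated, then re-randomize $S$ on this region only; we show that the potential rises on average, a contradiction.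
- *A region with small boundary.* Re-randomizing may spoil pairs near the boundary, so we need few boundary edges in $G$, while the activation process will only tell us about edges inside a random vertex subset $\Theta$. Passing from $\Theta$ to $G$, uniformly over all regions, is the most delicate point (Sections 7 and 8).

## 6. Probabilistic tools, and reduction to regular graphs

$\log$ is the natural logarithm, $e(P,Q)$ is the number of edges between disjoint sets $P,Q$, and we write $\partial(Q)=e(Q,V\setminus Q)$. We use these textbook facts.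

**Chernoff bounds.** For $X$ binomial with mean $\mu$ and $\lambda\ge0$: $P(X\le\mu-\lambda)\le\exp(-\lambda^2/2\mu)$ (for $\mu>0$) and $P(X\ge\mu+\lambda)\le\exp\bigl(-\lambda^2/(2(\mu+\lambda/3))\bigr)$ (for $\mu+\lambda>0$).

**Local Lemma.** Let finitely many events $B$ each be determined by a set of mutually independent random variables. If there are $x_B\in[0,1)$ with $P(B)\le x_B\prod_{B'}(1-x_{B'})$ for each $B$, the product being over the events $B'\ne B$ sharing a variable with $B$, then with positive probability no event occurs. In particular this holds if $P(B)\le p$ for all $B$, each $B$ shares a variable with at most $D$ others, and $\exp(1)\,p(D+1)\le1$.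

**Janson's inequality** (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.14). Let $\Gamma$ be a random subset of a finite set, containing each element independently, and let $X=\sum_EI_E$ be a finite sum, where $I_E$ is the indicator of $E\subseteq\Gamma$. Let $\bar\Delta=\sum\mathbb E(I_EI_{E'})$ over ordered pairs with $E\cap E'\ne\emptyset$ (including $E=E'$). Then $P(X\le\mathbb EX-a)\le\exp(-a^2/(2\bar\Delta))$ for $0\le a\le\mathbb EX$.

**Paley–Zygmund inequality.** If $Z\ge0$ has $0<\mathbb E(Z^2)<\infty$ and $0\le\theta\le1$, then $P(Z\ge\theta\,\mathbb EZ)\ge(1-\theta)^2(\mathbb EZ)^2/\mathbb E(Z^2)$.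

**Lemma 4 (monotonicity).** If $H$ is weakly $f$-degenerate, $G\subseteq H$ is a subgraph and $g\colon V(G)\to\mathbb N$ satisfies $g\ge f|_{V(G)}$, then $G$ is weakly $g$-degenerate. In particular $\mathsf{wd}(G)\le\mathsf{wd}(H)$.

**Proof.** The plan is to imitate each operation on $H$ by one on $G$ that is at least as good. We use induction on $|V(H)|$; the empty graph is trivial. Let the first operation on $H$ remove $u$ and give $(H-u,f')$. If $u\notin V(G)$, then $G\subseteq H-u$ and $g\ge f\ge f'$ on $V(G)$, so induction applies. Let $u\in V(G)$. It suffices to find an operation on $(G,g)$ that removes $u$, satisfies the richness condition if it is a $\textsc{DelSave}$, and gives $g'\ge f'$ on $V(G-u)$; then $g'\ge f'\ge0$ makes it legal, and induction applies to $G-u\subseteq H-u$. If the operation on $H$ was a $\textsc{Delete}$, use $\textsc{Delete}(G,g,u)$; it works since $E(G)\subseteq E(H)$. Suppose it was $\textsc{DelSave}(H,f,u,w)$.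

- If $w\notin V(G)$ or $uw\notin E(G)$, use $\textsc{Delete}(G,g,u)$; when $w\in V(G)$, $g'(w)=g(w)\ge f(w)=f'(w)$.
- If $uw\in E(G)$ and $g(u)>g(w)$, use $\textsc{DelSave}(G,g,u,w)$; again $g'(w)=g(w)\ge f'(w)$.
- If $uw\in E(G)$ and $g(w)\ge g(u)$, then $g(w)\ge g(u)\ge f(u)\ge f(w)+1$, and $\textsc{Delete}(G,g,u)$ gives $g'(w)=g(w)-1\ge f(w)=f'(w)$.

At every other vertex $g'\ge f'$ because $E(G)\subseteq E(H)$. $\square$

**Lemma 5 (regularization).** If $\Delta(G)\le d$ and $G$ satisfies $(*)$, then $G$ is a subgraph of a $d$-regular graph satisfying $(*)$.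

**Proof.** We raise low degrees without creating high codegrees. Take two copies of the graph and join the two copies $v,v'$ of each vertex of degree less than $d$. The minimum degree rises by one while it is below $d$, and no degree exceeds $d$; iterate until the graph is $d$-regular. A new edge $vv'$ has codegree $0$: apart from each other, $v$ and $v'$ have neighbours only in their own copies. A step does not change the codegree of an existing edge $uv$: the only possible new neighbours $u'$ of $u$ and $v'$ of $v$ are distinct and lie in the other copy. Since $(1-\varepsilon)d\ge0$, a new edge never has codegree $>(1-\varepsilon)d$. So each vertex keeps the same number of neighbours of codegree $>(1-\varepsilon)d$, and $(*)$ is preserved. $\square$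

By Lemmas 4 and 5, **from now on $G$ is $d$-regular and satisfies $(*)$**, and $d$ is sufficiently large in terms of $\varepsilon,\eta$. All $o(\cdot)$ terms below are uniform: they depend on $\varepsilon,\eta$ and $d$ only.

**Definition (loose edges).** An edge $uw$ is *loose* if $|N(u)\cap N(w)|\le(1-\varepsilon)d$. As $G$ is $d$-regular, this is equivalent to $|N(u)\mathbin\triangle N(w)|\ge2\varepsilon d$. Let $N^*(w)=\{u\in N(w):uw\text{ loose}\}$. By $(*)$, $|N^*(w)|\ge\eta d$.

In $K_{d,d}$ all edges are loose for every $\varepsilon\le1$; in $K_{d+1}$ none is, once $\varepsilon d>1$. Loose edges are those across which a random set can create a difference of order $\sqrt{\varepsilon d}$.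

**Constants.** We fix
$$x_0=\tfrac{\sqrt\varepsilon}{24},\quad M=\tfrac2{x_0},\quad m=\lceil M\sqrt d\rceil,\quad\nu=\tfrac{\eta x_0}{2000},\quad\delta=\tfrac{\eta}{2000},\quad\beta=\tfrac{\eta}{10000},\quad c=\tfrac{\nu}{180},\quad t=\lfloor c\sqrt d\rfloor .$$
Here $x_0\sqrt d$ is the margin of wealth we ask for, $m$ the number of batches of savers, $\nu$ controls boundaries, $\delta,\beta$ are densities, and $t$ is the saving. Note $c=\frac{\eta\sqrt\varepsilon}{8640000}\le\min(\beta/2,\delta/2,x_0/2)$. We shall show that $G$ is weakly $(d-t)$-degenerate. For large $d$ we have $t\ge\frac c2\sqrt d$, and $\frac c2=\frac{\eta\sqrt\varepsilon}{17280000}\ge10^{-8}\eta\sqrt\varepsilon$, so this proves Theorem 1.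

## 7. A random partition into $X$, $\Theta$ and $T_1,\dots,T_m$

Give each vertex independently a label: $X$ with probability $\frac13$, $\Theta$ with probability $\frac13$, and $T_i$ with probability $\frac1{3m}$ for each $1\le i\le m$. The same symbols denote the classes. The roles: a part $S$ of $X$ is removed first to create differences; the vertices of $T=\bigcup T_i$ are the possible savers, removed batch by batch; the vertices to be saved lie in $\Theta$ and go last. Why batches? If $T$ were removed as one block, a vertex could lose about $d/3$ units between the start of the block and its own removal, far more than our margin of order $\sqrt d$. One batch costs only a small multiple of $\sqrt d$, and the earlier batches are accounted for exactly. Let $T_{<i}=\bigcup_{j<i}T_j$ and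
$$D_i(v)=|N(v)\cap T_{<i}|,\qquad B_i(v)=D_i(v)+\tfrac12|N(v)\cap X|,\qquad N_i^-(w)=\{u\in N^*(w):B_i(u)\le B_i(w)\}.$$
If $S$ is a uniformly random subset of $X$, then $B_i(v)$ is the expected loss of $v$ before batch $i$. So $N_i^-(w)$ consists of the loose neighbours that are, on average, not poorer than $w$ at that time.

We shall also need that $\Theta$ sees the boundary of sets: if $\partial(Q)$ is large, then many of its edges lie inside $\Theta$. For one set $Q$ this fails with probability at most $\exp(-\partial(Q)/(72d))$, as we shall see. The relevant sets will have $\partial(Q)$ as small as $\nu\sqrt d\,|Q|$ or so, hence failure probability about $\exp(-\nu|Q|/(72\sqrt d))$. But the general bound for the number of connected sets of size $|Q|$ through a given vertex is $d^{O(|Q|)}$, far too large for this to be summed. The way out is to ask only for sets that have a short description.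

**Definition (codes).** Let $G^{\le3}$ join distinct vertices at distance at most $3$ in $G$; its maximum degree is at most $d+d(d-1)+d(d-1)^2\le d^3$. A *code* is a triple $(F,Z,\tau)$ with $F,Z\subseteq V(G)$, $\tau\in\{1,\dots,d\}$, and $F\cup Z$ nonempty and connected in $G^{\le3}$. Its *size* is $s=|F\cup Z|$, and it defines
$$Q(F,Z,\tau)=\{v:|N(v)\cap F|\ge\tau\}\mathbin\triangle Z .$$
A code is *relevant* if $\partial(Q)\ge d\,s\log^2d$, where $Q=Q(F,Z,\tau)$.

For example $(\{x\},\emptyset,1)$ is a code of size $1$ with $Q=N(x)$. In $K_{d,d}$ this $Q$ is a whole side with $\partial(Q)=d^2$, and the code is relevant as $d\ge\log^2d$. One vertex describes $d$ vertices. Codes do not depend on the labelling.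

**Lemma 6.** For $d$ large there is a labelling such that, for all vertices $v,w$ and all $i$:

- (P1) $\bigl||N(v)\cap\Theta|-d/3\bigr|\le d^{2/3}$;
- (P2) $|N(v)\cap T_i|\le\frac{2d}{3m}$;
- (P3) $|X\cap(N(u)\mathbin\triangle N(w))|\ge\varepsilon d/2$ for every loose edge $uw$;
- (P4) $|N_i^-(w)\cap T_i|\ge\frac1{2m}|N_i^-(w)\cap\Theta|-d^{2/5}$;
- (P5) $|N^*(w)\cap\Theta|\ge\eta d/4$;
- (P6) for every relevant code with $Q=Q(F,Z,\tau)$: $e(Q\cap\Theta,\Theta\setminus Q)\ge\frac1{18}\partial(Q)$.

**Proof.** We apply the Local Lemma; the variables are the labels, and the bad events are the failures of the individual instances.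

**Step 1: each failure of (P1)–(P5) has probability at most $\exp(-d^{1/4})$.** This step uses Chernoff, $d$ being large.

- (P1): the mean is $d/3$; both Chernoff bounds with $\lambda=d^{2/3}$ give at most $\exp(-\frac34d^{1/3})$, because $2(\frac d3+\frac13d^{2/3})\le\frac43d$. The total is at most $2\exp(-\frac34d^{1/3})$.
- (P2): the mean is $\mu=\frac d{3m}$, of order $\sqrt d$, and $P(X\ge2\mu)\le\exp(-3\mu/8)$.
- (P3): the mean is $\mu\ge\frac23\varepsilon d$, and $\frac{\varepsilon d}2\le\frac34\mu$. So the probability is at most $\exp(-\mu/32)\le\exp(-\varepsilon d/48)$.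
- (P5): the mean is $\mu\ge\frac{\eta d}3$, and $\frac{\eta d}4\le\frac34\mu$. So the probability is at most $\exp(-\mu/32)\le\exp(-\eta d/96)$.
- (P4): condition on the sets $X$ and $T_{<i}$. They determine all values $B_i(\cdot)$, hence $N_i^-(w)$. Let $N=|N_i^-(w)\setminus(X\cup T_{<i})|$. Conditionally, each of these $N$ vertices lies in $T_i$ independently with probability
$$p_1=\frac{1/(3m)}{1-\frac13-\frac{i-1}{3m}}=\frac1{2m-i+1}\in\Bigl[\frac1{2m},\frac1m\Bigr].$$
Since $|N_i^-(w)\cap\Theta|\le N$, failure implies $|N_i^-(w)\cap T_i|<\frac N{2m}-d^{2/5}\le Np_1-d^{2/5}$. This is impossible if $N=0$. Otherwise, as $Np_1\le d/m\le\sqrt d$, the probability is at most $\exp(-d^{4/5}/(2\sqrt d))=\exp(-d^{0.3}/2)$.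

**Step 2: how many of these events involve a given label.** We attach each event to a vertex ($v$ or $w$; for (P3), one end of the edge). It depends only on labels within distance $2$ of that vertex, that is, on at most $d^2+1$ labels; for (P4) note that $B_i(u)$ with $u\in N(w)$ looks at neighbours of $u$. At most $2+2m+d\le2d$ events are attached to a vertex. So at most $2d(d^2+1)\le2d^4$ of them involve a given label.

**Step 3: a failure of (P6).** Here we bound the probability by Janson's inequality and count codes. Fix a relevant code, let $b=\partial(Q)>0$, and let $I$ be the number of edges between $Q$ and $V\setminus Q$ with both ends in $\Theta$; so $I=e(Q\cap\Theta,\Theta\setminus Q)$ and $\mathbb EI=b/9$. Each edge meets at most $2(d-1)$ other edges, each in one vertex, and two such edges lie in $\Theta$ with probability $\frac1{27}$. So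
$$\bar\Delta\le\frac b9+b\cdot\frac{2(d-1)}{27}=\frac{b(2d+1)}{27}.$$
With $a=b/18$, Janson's inequality gives
$$P(I\le b/18)\le\exp\Bigl(-\frac{b}{24(2d+1)}\Bigr)\le\exp\Bigl(-\frac{b}{72d}\Bigr).$$
The event depends on at most $2b$ labels, those of the ends of boundary edges. As $\tau\ge1$, $Q\subseteq Z\cup\bigcup_{x\in F}N(x)$, so these ends are within distance $2$ of $F\cup Z$.

Now count the codes of size $s$ whose event involves a given label. Some vertex of $F\cup Z$ is within distance $2$ of the labelled vertex: at most $d^2+1$ choices. A connected set of size $s$ in a graph of maximum degree at most $D$ has a spanning tree, which is traversed by a closed walk of length $2(s-1)$; so at most $D^{2s}$ such sets contain a given vertex. With $D=d^3$ this is $d^{6s}$. Given $F\cup Z$, each of its vertices is in $F$ only, $Z$ only, or both: $3^s$ choices. There are $d$ choices for $\tau$. In total at most $(d^2+1)\cdot d^{6s}\cdot3^s\cdot d\le(3d^{10})^s$.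

**Step 4: weights.** We verify the Local Lemma condition. Put $x_B=\exp(-d^{1/4}/2)$ for events of types (P1)–(P5), and for type (P6)
$$x_B=\exp\Bigl(-\frac b{144d}\Bigr)\le\exp\Bigl(-\frac{s\log^2d}{144}\Bigr),$$
by relevance. For large $d$ all $x_B\le\frac12$. For each label, the sum of $x_B$ over the events involving it is at most
$$2d^4\exp(-d^{1/4}/2)+\sum_{s\ge1}\bigl(3d^{10}\exp(-\tfrac{\log^2d}{144})\bigr)^s\le\frac1{1000d^3}=:\rho ,$$
because $\exp(-\log^2d/144)$ decays faster than any power of $d$. Since $1-x\ge\exp(-2x)$ on $[0,\frac12]$, for an event $B$ involving $q$ labels the product of $1-x_{B'}$ over the events $B'\neq B$ sharing a label with $B$ is at least $\exp(-2q\rho)$.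

For types (P1)–(P5), $q\le d^2+1$, so the product is at least $\frac12$, and $P(B)\le\exp(-d^{1/4})\le\frac12\exp(-d^{1/4}/2)$. For type (P6), $q\le2b$, so the product is at least $\exp(-4b\rho)\ge\exp(-\frac b{144d})$, and
$$P(B)\le\exp\Bigl(-\frac b{72d}\Bigr)=x_B\exp\Bigl(-\frac b{144d}\Bigr)\le x_B\exp(-4b\rho).$$
The Local Lemma applies. $\square$

**Fix such a labelling from now on.**

## 8. Sets nearly closed in $\Theta$ extend to sets of small boundary in $G$

**Lemma 7.** Let $\emptyset\ne A\subseteq\Theta$ be such that $G[A]$ is connected and every $v\in A$ has fewer than $t$ neighbours in $\Theta\setminus A$. Then there is $Q\subseteq V(G)$ with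
$$A\subseteq Q,\qquad|(Q\cap\Theta)\setminus A|\le9t|A|/d,\qquad\partial(Q)\le\nu\sqrt d\,|A| .$$

As an example take $K_{d,d}$ and $A=\Theta$, which induces a connected graph and has no neighbours in $\Theta\setminus A$. Every vertex has about $d/3$ neighbours in $A$; taking all vertices with more than, say, $d/6$ neighbours in $A$ gives $Q=V$, and $\partial(Q)=0$. In general $Q$ will be defined by such a threshold too. To use (P6) for $Q$, we need a short code: replace "many neighbours in $A$" by "many neighbours in a sparse random sample $F$ of $A$", and put the errors into $Z$. The threshold must be chosen where few vertices are close to it.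

**Proof.** Let $e_A=e(A,\Theta\setminus A)\le t|A|$. By (P1), for $v\in A$, $|N(v)\cap A|\ge\frac d3-d^{2/3}-t\ge0.3d$. Put
$$\mathcal M=\{v\in V:\tfrac d9\le|N(v)\cap A|\le\tfrac{2d}9\},\qquad p=\frac{\log^{10}d}d .$$

**Step 1: the sample $F$.** We want a small $F\subseteq A$ that estimates $|N(v)\cap A|$ for nearly all $v$. Let $F\subseteq A$ contain each vertex of $A$ independently with probability $p$. Call a vertex $v$ with $N(v)\cap A\ne\emptyset$ *off* if $\bigl||N(v)\cap F|-p|N(v)\cap A|\bigr|\ge pd/\log^4d$. The mean of $|N(v)\cap F|$ is at most $pd=\log^{10}d$ and the deviation is $\log^6d$. So Chernoff gives, for large $d$, $P(v\text{ off})\le2\exp(-\frac13\log^2d)$. At most $d|A|$ vertices have a neighbour in $A$, so the expected number of off vertices is at most $|A|d^{-5}$. By Markov's inequality each of $|F|>3p|A|$ and "more than $3|A|d^{-5}$ off vertices" has probability at most $\frac13$. Fix $F$ with $|F|\le3p|A|$ and at most $3|A|d^{-5}$ off vertices.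

**Step 2: the threshold $h$.** We want few vertices with $|N(v)\cap A|$ close to $h$. The interval $[\frac d9,\frac{2d}9]$ contains at least $\lfloor\frac{\log^4d}{18}\rfloor\ge\frac{\log^4d}{30}$ disjoint open intervals of the form $(h-\frac d{\log^4d},h+\frac d{\log^4d})$. Choose one, with centre $h$, such that at most $30|\mathcal M|/\log^4d$ vertices $v$ have $|N(v)\cap A|$ in it. Put
$$Q=\{v:|N(v)\cap A|\ge h\},\quad\hat Q=\{v:|N(v)\cap F|\ge ph\},\quad Z=Q\mathbin\triangle\hat Q,\quad\tau=\lceil ph\rceil .$$
As $0<ph\le\frac29\log^{10}d\le d$, we have $\tau\in\{1,\dots,d\}$. Also $\hat Q=\{v:|N(v)\cap F|\ge\tau\}$, so $Q=\hat Q\mathbin\triangle Z=Q(F,Z,\tau)$.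

Let $v\in Z$. Then $N(v)\cap A\ne\emptyset$, since $h>0$, $ph>0$ and $F\subseteq A$. Suppose $v$ is not off. If $v\in Q\setminus\hat Q$, then $p|N(v)\cap A|-\frac{pd}{\log^4d}<|N(v)\cap F|<ph$, so $h\le|N(v)\cap A|<h+\frac d{\log^4d}$. If $v\in\hat Q\setminus Q$, then $ph\le|N(v)\cap F|<p|N(v)\cap A|+\frac{pd}{\log^4d}$, so $h-\frac d{\log^4d}<|N(v)\cap A|<h$. So every vertex of $Z$ is off or has $|N(v)\cap A|$ in the chosen interval, and
$$|Z|\le3|A|d^{-5}+\frac{30|\mathcal M|}{\log^4d}. \tag{2}$$

**Step 3: the first two properties.** Since $h\le\frac{2d}9<0.3d$, $A\subseteq Q$. Each vertex of $(Q\cap\Theta)\setminus A$ sends at least $h\ge\frac d9$ edges to $A$, and these are counted in $e_A$; so there are at most $9e_A/d\le9t|A|/d$ such vertices. Consequently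
$$e(Q\cap\Theta,\Theta\setminus Q)\le e_A+d\cdot\frac{9e_A}d=10e_A\le10t|A| . \tag{3}$$

**Step 4: $(F,Z,\tau)$ is a code.** We must show that $Y=F\cup Z$ is nonempty and connected in $G^{\le3}$. Every $v\in A$ lies in $Y$ or has a neighbour in $Y$: if $N(v)\cap F=\emptyset$, then $v\in Q\setminus\hat Q\subseteq Z$. In particular $Y\ne\emptyset$. Every $y\in Y$ is in $A$ or has a neighbour in $A$: for $y\in F$ since $F\subseteq A$; for $y\in Q$ since $h>0$; for $y\in\hat Q$ since $ph>0$ and $F\subseteq A$. Given $y,y'\in Y$, take a path $a_0\dots a_l$ in $G[A]$ with $a_0$ within distance $1$ of $y$ and $a_l$ within distance $1$ of $y'$; it exists as $G[A]$ is connected. Pick $y_i\in Y$ within distance $1$ of $a_i$. Consecutive members of $y,y_0,\dots,y_l,y'$ are at distance at most $3$. So $Y$ is connected in $G^{\le3}$.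

**Step 5: the boundary.** We show that a large boundary would make the code relevant, and that (P6) then contradicts (3). Let $b=\partial(Q)$ and suppose $b>\nu\sqrt d\,|A|$. Then $e_A\le c\sqrt d\,|A|\le b/180$.

First we bound $|\mathcal M|$. If $v\in\mathcal M\cap Q$, then $|N(v)\cap(\Theta\setminus A)|\ge\frac d3-d^{2/3}-\frac{2d}9\ge\frac d{10}$. These neighbours are in $(Q\cap\Theta)\setminus A$ or outside $Q$, so $v$ sends at least $\frac d{10}-|N(v)\cap((Q\cap\Theta)\setminus A)|$ edges to $V\setminus Q$. If $v\in\mathcal M\setminus Q$, it sends at least $\frac d9$ edges to $A\subseteq Q$. Summing over $v\in\mathcal M$,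
$$\tfrac d{10}|\mathcal M|\le2b+d\,|(Q\cap\Theta)\setminus A|\le2b+9e_A\le3b ,$$
so $|\mathcal M|\le30b/d$. By (2), the size $s\le|F|+|Z|$ of the code satisfies
$$d\,s\log^2d\le3|A|\log^{12}d+3|A|d^{-4}\log^2d+\frac{900b}{\log^2d}\le b$$
for large $d$, because $|A|\le b/(\nu\sqrt d)$. So the code is relevant. By (P6) and (3),
$$b\le18\,e(Q\cap\Theta,\Theta\setminus Q)\le180\,t|A|\le180c\sqrt d\,|A|=\nu\sqrt d\,|A| ,$$
a contradiction. $\square$

## 9. A potential on subsets of $X$, and the activation of $\Theta$

Let $\psi(x)=\min(1,\max(0,(x-x_0)/x_0))$. It is nondecreasing and $\frac1{x_0}$-Lipschitz, equals $0$ for $x\le x_0$, and equals $1$ for $x\ge2x_0$. For $S\subseteq X$, $w\in\Theta$ and $u\in N(w)\cap T_i$ put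
$$\gamma_S(u,w)=\bigl(|N(w)\cap S|+D_i(w)\bigr)-\bigl(|N(u)\cap S|+D_i(u)\bigr),\qquad\Phi(S)=\sum_{w\in\Theta}\ \sum_{u\in N(w)\cap T}\psi\Bigl(\frac{\gamma_S(u,w)}{\sqrt d}\Bigr).$$
If $S$ and then $T_1,\dots,T_{i-1}$ are removed and nobody is saved, then $\gamma_S(u,w)$ is exactly the amount by which $u$ is richer than $w$. So $\Phi$ is a smoothed count of the pairs in which $u$ could save $w$ with margin $x_0\sqrt d$. In $K_{d,d}$ with sides $P,P'$, the value for $u\in P\cap T_1$, $w\in P'\cap\Theta$ is the number $\Lambda$ of Section 5.

**Fix $S\subseteq X$ maximizing $\Phi(S)$**, and let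
$$L=\Bigl\{w\in\Theta:\sum_{u\in N(w)\cap T}\psi\bigl(\gamma_S(u,w)/\sqrt d\bigr)\ge\delta d\Bigr\}.$$

**Definition (activation).** First activate all $v\in\Theta$ with $|N(v)\cap L|\ge\beta d$, one after the other. Then, as long as possible, activate a not yet activated vertex of $\Theta$ that has at least $t$ activated neighbours. Let $W\subseteq\Theta$ be the set of all activated vertices.

**Proposition 8.** $W=\Theta$.

**Proof.** Suppose not. "Pair" means $(u,w)$ with $w\in\Theta$, $u\in N(w)\cap T$.

**Step 1: the region and its resampling.** We find the region on which $S$ will be changed. Let $A$ be the vertex set of a connected component of $G[\Theta\setminus W]$. Every $v\in A$ has $|N(v)\cap L|<\beta d$. Its neighbours in $\Theta\setminus A$ all lie in $W$, so there are fewer than $t$ of them. Take $Q$ from Lemma 7, and write $\mathrm{out}(v)=|N(v)\setminus Q|$ for $v\in Q$. Then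
$$\sum_{v\in Q}\mathrm{out}(v)=\partial(Q)\le\nu\sqrt d\,|A| . \tag{4}$$
As before, $|N(v)\cap A|\ge0.3d$ for $v\in A$. Let $\xi_x$ ($x\in X\cap Q$) be independent and uniform in $\{0,1\}$, and put
$$S'=(S\setminus Q)\cup\{x\in X\cap Q:\xi_x=1\}\subseteq X .$$
We show $\mathbb E\,\Phi(S')>\Phi(S)$. Then some $S'$ beats $S$, contradicting maximality.

**Step 2: the old contribution of pairs with $w\in Q$.** We may lose all of it, so we bound it. Vertices $w\in A\setminus L$ contribute less than $\delta d$ each, all others at most $d$ each; in total at most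
$$\delta d|A\setminus L|+d|A\cap L|+d|(Q\cap\Theta)\setminus A| .$$
Counting edges,
$$0.3d\,|A\cap L|\le\sum_{w\in A\cap L}|N(w)\cap A|=\sum_{v\in A}|N(v)\cap A\cap L|\le\beta d|A| ,$$
so $|A\cap L|\le\frac\beta{0.3}|A|$. By Lemma 7 the last term is at most $9t|A|=o(d)|A|$. So the total is at most $(\delta+\frac\beta{0.3})d|A|+o(d)|A|\le0.00084\,\eta d|A|+o(d)|A|$.

**Step 3: the loss on pairs with $w\notin Q$.** This is the damage done outside, and the small boundary controls it. If $u\in Q$, the pair is a boundary edge of $Q$; there are at most $\nu\sqrt d|A|=o(d)|A|$ of them, each losing at most $1$. If $u\notin Q$, then, as $S$ and $S'$ differ only inside $Q$, $|\gamma_{S'}(u,w)-\gamma_S(u,w)|\le|N(w)\cap Q|+|N(u)\cap Q|$. Since $\psi$ is $\frac1{x_0}$-Lipschitz and each vertex is in at most $d$ pairs, the total loss is at most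
$$\frac d{x_0\sqrt d}\sum_{z\in(\Theta\cup T)\setminus Q}|N(z)\cap Q|\le\frac{\sqrt d}{x_0}\,\partial(Q)\le\frac\nu{x_0}d|A|=0.0005\,\eta d|A| .$$

**Step 4: many good pairs.** We look for pairs on which the resampling helps. Call a pair $(u,w)$ with $w\in A$, $u\in T_i$ *good* if $u\in Q$, $uw$ is loose, $B_i(u)\le B_i(w)$, and $\mathrm{out}(u),\mathrm{out}(w)\le x_0\sqrt d$. By (P5), each $w\in A$ has $|N^*(w)\cap A|\ge\frac{\eta d}4-t\ge\frac{\eta d}5$, so $G[A]$ has at least $\frac{\eta d|A|}{10}$ loose edges. For every $i$ and every loose edge $uw$ of $G[A]$, one end has the smaller or equal value of $B_i$, so $u\in N_i^-(w)$ or $w\in N_i^-(u)$. Hence $\sum_{w\in A}|N_i^-(w)\cap\Theta|\ge\frac{\eta d|A|}{10}$ for every $i$. Property (P4) transfers this from $\Theta$ to $T_i$: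
$$\sum_{i=1}^m\sum_{w\in A}|N_i^-(w)\cap T_i|\ge m\cdot\frac1{2m}\cdot\frac{\eta d|A|}{10}-m\,d^{2/5}|A|\ge\frac{\eta d|A|}{25},$$
as $m\,d^{2/5}$ has order $d^{0.9}$. The left side counts the pairs with $w\in A$, $u\in T_i$, $uw$ loose and $B_i(u)\le B_i(w)$. Among them at most $\nu\sqrt d|A|$ have $u\notin Q$, because $w\in A\subseteq Q$. By (4), at most $\frac{\nu|A|}{x_0}$ vertices $v\in Q$ have $\mathrm{out}(v)>x_0\sqrt d$, and each is in at most $d$ pairs; so at most $\frac\nu{x_0}d|A|=0.0005\,\eta d|A|$ pairs with $u\in Q$ violate the last condition. Since $0.04-0.0005>\frac1{30}$, at least $\frac{\eta d|A|}{30}$ good pairs remain.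

**Step 5: a good pair has $P\bigl(\psi(\gamma_{S'}(u,w)/\sqrt d)=1\bigr)\ge\frac3{32}$.** Here looseness pays off. For $v\in\{u,w\}$,
$$|N(v)\cap S'|=\tfrac12|N(v)\cap X|+\Bigl[|(N(v)\cap S)\setminus Q|-\tfrac12|(N(v)\cap X)\setminus Q|\Bigr]+\sum_{x\in N(v)\cap X\cap Q}(\xi_x-\tfrac12).$$
Since $S\subseteq X$, the bracket has absolute value at most $\frac12|(N(v)\cap X)\setminus Q|\le\frac12\mathrm{out}(v)$. Hence
$$\gamma_{S'}(u,w)\ge B_i(w)-B_i(u)-\tfrac12(\mathrm{out}(u)+\mathrm{out}(w))+Y\ge Y-x_0\sqrt d ,$$
where $Y$ is a sum of $N=|X\cap Q\cap(N(u)\mathbin\triangle N(w))|$ independent uniform $\pm\frac12$ variables; the terms of common neighbours cancel. By (P3), $N\ge\frac{\varepsilon d}2-\mathrm{out}(u)-\mathrm{out}(w)\ge\frac{\varepsilon d}2-2x_0\sqrt d\ge\frac{\varepsilon d}4$.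

Now $\mathbb EY^2=\frac N4$ and $\mathbb EY^4=\frac N{16}+\frac{3N(N-1)}{16}\le\frac{3N^2}{16}$. By Paley–Zygmund for $Y^2$ with $\theta=\frac14$,
$$P\bigl(Y^2\ge\tfrac14\mathbb EY^2\bigr)\ge\Bigl(\frac34\Bigr)^2\frac{(\mathbb EY^2)^2}{\mathbb EY^4}\ge\frac9{16}\cdot\frac13=\frac3{16}.$$
So $|Y|\ge\frac{\sqrt N}4$ with probability at least $\frac3{16}$, and by symmetry $P(Y\ge\frac{\sqrt N}4)\ge\frac3{32}$. As $\frac{\sqrt N}4\ge\frac{\sqrt{\varepsilon d}}8=3x_0\sqrt d$, with probability at least $\frac3{32}$ we have $\gamma_{S'}(u,w)\ge2x_0\sqrt d$, and then $\psi=1$.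

**Step 6: the balance.** We add everything up. Pairs with $w\in Q$ contribute to $\mathbb E\,\Phi(S')$ at least $\frac3{32}\cdot\frac{\eta d|A|}{30}=\frac{\eta d|A|}{320}>0.0031\,\eta d|A|$, since $\psi\ge0$ on all other pairs. With Steps 2 and 3,
$$\mathbb E\,\Phi(S')-\Phi(S)\ge(0.0031-0.00084-0.0005)\,\eta d|A|-o(d)|A|>0$$
for large $d$, a contradiction. $\square$

## 10. The removal order $S,\ T_1,\dots,T_m,\ X\setminus S,\ \Theta\setminus R,\ R$

We now finish the proof of Theorem 1.

**Step 1: the reserve $R$.** We need a sparse subset of $L$ that every vertex with many neighbours in $L$ still sees. Claim: there is $R\subseteq L$ with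

- (R1) $|N(v)\cap R|\le2\sqrt d$ for all $v\in V$;
- (R2) $|N(v)\cap R|\ge\frac\beta2\sqrt d\ge t$ whenever $|N(v)\cap L|\ge\beta d$.

Put each $w\in L$ into $R$ independently with probability $d^{-1/2}$. Since $|N(v)\cap R|$ is stochastically dominated by a binomial variable with parameters $d$ and $d^{-1/2}$, (R1) fails for $v$ with probability at most $\exp(-3\sqrt d/8)$. If $|N(v)\cap L|\ge\beta d$, the mean $\mu$ of $|N(v)\cap R|$ is at least $\beta\sqrt d$, so (R2) fails with probability at most $\exp(-\mu/8)\le\exp(-\beta\sqrt d/8)$. The events for $v,v'$ share a variable only if $v=v'$ or $v,v'$ have a common neighbour, so each event shares a variable with at most $2d^2+2$ others. The symmetric Local Lemma applies for large $d$. Finally $\frac\beta2\sqrt d\ge t$ since $c\le\beta/2$.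

**Step 2: disjoint sets of savers.** Each $w\in R$ must get $t$ savers of its own. For $w\in R$ let $\mathrm{Sav}(w)=\{u\in N(w)\cap T:\psi(\gamma_S(u,w)/\sqrt d)>0\}$. As $w\in L$ and $\psi\le1$, $|\mathrm{Sav}(w)|\ge\delta d$. By (R1) each $u$ lies in at most $2\sqrt d$ of these sets. So for all $R'\subseteq R$,
$$\Bigl|\bigcup_{w\in R'}\mathrm{Sav}(w)\Bigr|\ge\frac{\delta d|R'|}{2\sqrt d}=\frac\delta2\sqrt d\,|R'|\ge t|R'| ,$$
since $c\le\delta/2$. By Hall's theorem, with each $w\in R$ replaced by $t$ copies, there are pairwise disjoint sets $\mathrm{Sav}'(w)\subseteq\mathrm{Sav}(w)$ with $|\mathrm{Sav}'(w)|=t$ for all $w\in R$.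

**Step 3: the sequence.** This is the order that we check afterwards. Start with $f\equiv d-t$ and remove:

1. $S$ (any order);
2. $T_1$, then $T_2,\dots$, then $T_m$ (any order inside each);
3. $X\setminus S$;
4. $\Theta\setminus R$, in the reverse of the order of activation (by Proposition 8 all of $\Theta$ is activated);
5. $R$ (any order).

Use $\textsc{DelSave}$ with target $w$ when removing $u\in\mathrm{Sav}'(w)$, $w\in R$, and $\textsc{Delete}$ for all other vertices. The savers are in $T$, and their targets are in $R\subseteq\Theta$, so a target is still present when it is to be saved.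

**Step 4: savers are richer.** We check $f(u)>f(w)$ at each $\textsc{DelSave}$. Let $u\in T_i\cap\mathrm{Sav}'(w)$. When $u$ is to be removed, the removed vertices are $S\cup T_{<i}$ and some of $T_i$. At most $t-1$ saves of $w$ have occurred, and $u\notin R$ has never been saved. Thus
$$f(u)\ge d-t-|N(u)\cap S|-D_i(u)-|N(u)\cap T_i| ,$$
$$f(w)\le d-t-|N(w)\cap S|-D_i(w)+(t-1) .$$
We have $\gamma_S(u,w)>x_0\sqrt d$ because $\psi>0$. By (P2), $|N(u)\cap T_i|\le\frac{2d}{3m}\le\frac{2\sqrt d}{3M}=\frac{x_0}3\sqrt d$. And $t\le\frac{x_0}2\sqrt d$. Hence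
$$f(u)-f(w)\ge\gamma_S(u,w)-\tfrac{2d}{3m}-(t-1)>x_0\sqrt d-\tfrac{x_0}3\sqrt d-\tfrac{x_0}2\sqrt d>0 .$$

**Step 5: nobody goes negative.** We use identity (1), valid since $G$ is $d$-regular.

*Vertices $v\notin R$.* By (1) it suffices that at least $t$ neighbours of $v$ are removed after $v$. If $v\in X\cup T$, all its neighbours in $\Theta$ are removed later, and by (P1) there are at least $\frac d3-d^{2/3}\ge t$ of them. Let $v\in\Theta\setminus R$. If $|N(v)\cap L|\ge\beta d$, then (R2) gives at least $t$ neighbours in $R$, and these are removed later. Otherwise $v$ was activated when it had at least $t$ previously activated neighbours in $\Theta$. Each of these is in $R$, or is removed after $v$ because part 4 of the sequence reverses the order of activation.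

*Vertices $w\in R$.* During parts 1 and 2 of the sequence all neighbours of $w$ in $\Theta$ remain, and by (P1) there are at least $t$ of them, so $f(w)\ge0$ by (1). After part 2, $w$ has been saved exactly $t$ times, so by (1) $f(w)$ equals the number of its remaining neighbours, which is at least $0$.

So all operations are legal and they remove every vertex: $G$ is weakly $(d-t)$-degenerate. By Lemmas 4 and 5 the same bound holds for the original graph, and $t\ge\frac c2\sqrt d\ge10^{-8}\eta\sqrt\varepsilon\sqrt d$. This proves Theorem 1, and with Section 3 also Corollaries 2 and 3. $\blacksquare$
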